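\title{Degenerate string graphs with exponential centered chromatic number}

\begin{abstract}
A vertex coloring is $p$-centered if every connected subgraph either receives more than $p$ colors or has a color that appears on exactly one of its vertices. We show that $d$-degenerate string graphs in a fixed surface admit $p$-centered colorings with polynomially many colors in $p$ if and only if $d=1$. For $d=1$ the exact number of colors is $p+1$. For $d\ge 2$ at least $2^{\lfloor p/4\rfloor}$ colors are needed. The examples are 2-degenerate intersection graphs of horizontal and vertical segments in the plane; they can be given any prescribed girth, and their weak coloring numbers also grow exponentially.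
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Graphs are finite and simple, and $[n]=\{1,\dots,n\}$. A \emph{surface} is a compact 2-dimensional manifold, such as the sphere, the torus or the projective plane; we also count the plane as a surface. A \emph{string} in a surface $\Sigma$ is a non-self-intersecting continuous curve. A \emph{string graph in $\Sigma$} is a graph isomorphic to the intersection graph of a finite collection of strings in $\Sigma$, no three of which cross at a common point: the vertices are the strings, and two of them are adjacent if and only if they intersect. We use only one property of surfaces. Every surface contains an open disc, so a collection of strings in a bounded region of the plane can be copied into any surface.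

A graph is \emph{$d$-degenerate} if each of its non-empty subgraphs has a vertex of degree at most $d$. Equivalently, its vertices can be ordered so that every vertex has at most $d$ earlier neighbors. Indeed, given such an order, the last vertex of a non-empty subgraph has degree at most $d$ in it; conversely, one obtains such an order by repeatedly deleting a vertex of degree at most $d$ and reversing the order of deletion.

Let $p\ge1$ be an integer. A vertex coloring of $G$ is \emph{$p$-centered} if every connected subgraph $H$ of $G$ either receives more than $p$ colors or has a color that appears on exactly one vertex of $H$. The \emph{$p$-centered chromatic number} $\chi_p(G)$ is the least number of colors in a $p$-centered coloring of $G$. For $p=1$ the condition says that a monochromatic connected subgraph has one vertex, so $\chi_1$ is the chromatic number. For $p=2$ it also forbids a path colored $a,b,a,b$. A $p$-centered coloring is $p'$-centered for all $p'\le p$, so $\chi_1\le\chi_2\le\cdots$. The growth of this sequence measures how many colors it costs to keep a uniquely colored vertex in every connected piece that is spanned by $p$ color classes. A class $\mathcal G$ of graphs has \emph{polynomial $p$-centered chromatic number} if there is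 a polynomial $f$, which may depend on $\mathcal G$, such that $\chi_p(G)\le f(p)$ for all $p\ge1$ and all $G\in\mathcal G$. The following question comes from Karol \cite{Karol}.

\begin{quote}
Is it true that for every integer $d\ge1$ and every surface $\Sigma$, the class of $d$-degenerate string graphs in $\Sigma$ has polynomial $p$-centered chromatic number?
\end{quote}

Neither hypothesis on the graphs can be dropped. Long segments on $n$ lines in general position represent the complete graph $K_n$, and $\chi_p(K_n)=n$, so string graphs alone have unbounded $\chi_1$. Degeneracy alone gives $\chi_1\le d+1$ by greedy coloring, but it does not bound $\chi_2$. To see this, subdivide every edge of $K_n$ once; the result is 2-degenerate. Color it with $N$ colors, where $n>N(N+1)$. Some $N+2$ original vertices have the same color. Let $a$ be one of them. Two of the subdividing vertices between $a$ and the other $N+1$ have the same color, say $x$ between $a$ and $b$, and $y$ between $a$ and $c$. The path $b,x,a,y$ has at most two colors, and neither appears once.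

Under both hypotheses the first case is encouraging. The 1-degenerate graphs are the forests, and for them the answer is $p+1$. It is natural to guess that a larger $d$ only raises the degree of the polynomial, and the first attempt at a lower bound for $d=2$, described in Section~\ref{sec:eight}, indeed gives only linear growth. The guess is false.

\subsection{Results}

\begin{theorem}\label{thm:main}
For every surface $\Sigma$, every $d\ge2$ and every $p\ge1$ there is a $d$-degenerate string graph $G$ in $\Sigma$ with
\[
\chi_p(G)\ \ge\ 2^{\lfloor p/4\rfloor}.
\]
Hence for every $d\ge2$ and every $\Sigma$, the class of $d$-degenerate string graphs in $\Sigma$ does not have polynomial $p$-centered chromatic number.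
\end{theorem}

The examples have further properties, one of which needs a definition. Let $\sigma$ be a linear order on $V(G)$ and $r\ge1$ an integer. For a vertex $v$, let $\operatorname{WReach}_r[v]$ be the set of vertices $u$ such that some path from $v$ to $u$ with at most $r$ edges has $u$ as its $\sigma$-minimum; in particular $v\in\operatorname{WReach}_r[v]$. The \emph{weak coloring number} is
\[
\operatorname{wcol}_r(G)=\min_\sigma\max_{v}\bigl|\operatorname{WReach}_r[v]\bigr|.
\]
The set $\operatorname{WReach}_1[v]$ consists of $v$ and its earlier neighbors, so $G$ is $d$-degenerate if and only if $\operatorname{wcol}_1(G)\le d+1$. Thus $\operatorname{wcol}_r$ extends degeneracy to distance $r$. The \emph{girth} of a graph is the length of a shortest cycle, and it is infinite for a forest.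

\begin{theorem}\label{thm:strong}
For all integers $q,t\ge1$ there is a graph $G$ with all of the following properties.
\begin{enumerate}
\item[(i)] $G$ is the intersection graph of finitely many horizontal and vertical segments in the plane, with no three through a point and any two sharing at most one point.
\item[(ii)] $G$ is 2-degenerate.
\item[(iii)] $G$ has girth at least $2(q+1)$.
\item[(iv)] $\chi_p(G)\ge2^t$ for all $p\ge2(q+1)t$.
\item[(v)] $\operatorname{wcol}_{(q+1)t}(G)\ge2^t$.
\end{enumerate}
\end{theorem}

For a prescribed girth $g$, fix $q$ with $2(q+1)\ge g$ and take $t=\lfloor p/(2q+2)\rfloor$. Then $2^{\Omega(p)}$ colors are needed, with an implied constant that depends only on $g$.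

\begin{theorem}\label{thm:forests}
For every surface $\Sigma$ and every $p\ge1$, the maximum of $\chi_p$ over 1-degenerate string graphs in $\Sigma$ is exactly $p+1$. So the class of $d$-degenerate string graphs in $\Sigma$ has polynomial $p$-centered chromatic number if and only if $d=1$.
\end{theorem}

The proofs separate the coloring argument from the geometry. Section~\ref{sec:templates} copies a small graph, the template, along every branch of a tree with very large branching, and shows that short paths of a suitable kind in the template force many colors in the resulting graph. Section~\ref{sec:forests} applies this to forests. The remaining task is to find a template with $2^t$ levels and paths of length $O(t)$ whose copies can be drawn with segments. Section~\ref{sec:eight} finds it for $t=3$, Section~\ref{sec:binary} defines it in general, and Section~\ref{sec:segments} draws it and completes the proofs.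

\section{Templates and their expansions}\label{sec:templates}

All lower bounds in this paper come from one observation. Color a complete binary tree with four levels by level, with colors $a,b,c,a$ from the root down. A path from a leaf to the root and down to a leaf on the other side is colored $a,c,b,a,b,c,a$. It has three colors and none of them appears once, so the coloring is not 3-centered. Every vertex below the root is matched by a twin on the other branch, and the root, which has no twin, is matched by the repetition of its color further down. We now replace the path along a branch by an arbitrary graph, and we show that every coloring looks like this one on some binary subtree once the branching is large.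

\subsection{Definitions}

A \emph{template} with $m\ge2$ levels is a graph $\Gamma$ together with a function $\operatorname{lev}\colon V(\Gamma)\to[m]$ and marked vertices $\lambda_1,\dots,\lambda_m$ with $\operatorname{lev}(\lambda_j)=j$.

Fix $n\ge1$. A \emph{node} is a word $s=s_1\cdots s_j\in[n]^j$ with $1\le j\le m$; its \emph{level} is $|s|=j$, and $s|i$ is its prefix of length $i$. The nodes form a rooted forest in which the children of $s$ are the words $sc$ with $c\in[n]$ and the ancestors of $s$ are its proper prefixes. A \emph{branch} is a node of level $m$.

The \emph{expansion} $\Gamma^{(n)}$ has as vertices the pairs $(s,x)$, where $x\in V(\Gamma)$ and $s$ is a node of level $\operatorname{lev}(x)$; we say that $(s,x)$ \emph{lies at} $s$. Two vertices $(s,x)$ and $(s',x')$ are adjacent if $xx'\in E(\Gamma)$ and one of $s,s'$ is a prefix of the other (for $|s|=|s'|$ this means $s=s'$). For example, if $\Gamma$ is the path $\lambda_1\lambda_2\cdots\lambda_m$, then $\Gamma^{(n)}$ is the forest of nodes itself.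

Each branch $s$ carries a copy of $\Gamma$: the map $\iota_s(x)=(s|\operatorname{lev}(x),x)$ is injective and sends edges to edges. If two branches $s,s'$ satisfy $s|i=s'|i$ and $s_{i+1}\ne s'_{i+1}$, then
\begin{equation}\label{eq:twins}
\iota_s(x)=\iota_{s'}(x)\iff\operatorname{lev}(x)\le i .
\end{equation}
So the vertices that are doubled when two branches separate after level $i$ are those of level greater than $i$. This leads to the key notion. A set $Q\subseteq V(\Gamma)$ is \emph{anchored at $\lambda_i$} if it contains $\lambda_i$, induces a connected subgraph of $\Gamma$, and all its other vertices have level greater than $i$.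

\subsection{The twin argument}

We first find a binary subtree on which colors depend only on the vertex of the template. Choosing two equally colored children from the root down does not suffice, because the subtrees below these two children may be colored quite differently. We therefore work from the leaves up and record at each node what can be found below it.

\begin{lemma}\label{lem:uniform}
Let $\varphi$ be a coloring of $\Gamma^{(n)}$ with colors in $[N]$, where $n>N^{|V(\Gamma)|}$. Then there are a set $U$ of nodes and a coloring $\psi\colon V(\Gamma)\to[N]$ such that $U$ contains a node of level $1$, every node in $U$ of level less than $m$ has two children in $U$, and $\varphi(s,x)=\psi(x)$ whenever $s\in U$ and $\operatorname{lev}(x)=|s|$.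
\end{lemma}

\begin{proof}
The \emph{color vector} of a node $s$ is the function $x\mapsto\varphi(s,x)$ on the vertices $x$ of level $|s|$. Let $M_j$ be the number of vertices of $\Gamma$ of level at least $j$. We assign a \emph{type} to every node, by downward induction on the level, so that at most $N^{M_j}$ types are possible on level $j$. The type of a node of level $m$ is its color vector. Let $|s|=j<m$. Since $n>N^{M_{j+1}}$, two children of $s$ have the same type. Fix two such children, call them \emph{chosen}, and let $\eta(s)$ be their common type. The type of $s$ is the pair consisting of its color vector and $\eta(s)$. The number of possible pairs is at most $N^{M_j-M_{j+1}}\cdot N^{M_{j+1}}=N^{M_j}$.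

Let $U$ consist of one node of level $1$, its chosen children, their chosen children, and so on. Nodes of $U$ on the same level have the same type. This holds on level $1$; and if it holds on level $k<m$, then $\eta$ is constant on the nodes of $U$ of level $k$, and this constant is the type of all their chosen children. In particular nodes of $U$ on the same level have the same color vector, and these vectors define $\psi$.
\end{proof}

\begin{proposition}\label{prop:twin}
Let $\Gamma$ be a template with $m$ levels and let $p\ge1$. Suppose that for all $i<j$ in $[m]$ there is a set $Q_{ij}$ anchored at $\lambda_i$ with $\lambda_j\in Q_{ij}$ and $|Q_{ij}|\le p+1$. If $n>(m-1)^{|V(\Gamma)|}$, then $\chi_p(\Gamma^{(n)})\ge m$.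
\end{proposition}

\begin{proof}
Let $\varphi$ be a coloring of $\Gamma^{(n)}$ with colors in $[m-1]$, and let $U$ and $\psi$ be given by Lemma~\ref{lem:uniform}. Two of the $m$ marked vertices have the same $\psi$-color, say $\psi(\lambda_i)=\psi(\lambda_j)$ with $i<j$. Put $Q=Q_{ij}$. Since nodes of $U$ of level less than $m$ have two children in $U$, there are branches $s,s'$ with all prefixes in $U$ such that $s|i=s'|i$ and $s_{i+1}\ne s'_{i+1}$. Then $\varphi(\iota_s(x))=\psi(x)=\varphi(\iota_{s'}(x))$ for all $x\in V(\Gamma)$.

Let $H$ be the subgraph of $\Gamma^{(n)}$ induced by $\iota_s(Q)\cup\iota_{s'}(Q)$. Both $\iota_s(Q)$ and $\iota_{s'}(Q)$ induce connected subgraphs, and they share the vertex $z=\iota_s(\lambda_i)=\iota_{s'}(\lambda_i)$, so $H$ is connected. A vertex of $H$ other than $z$ is $\iota_s(x)$ or $\iota_{s'}(x)$ for some $x\in Q\setminus\{\lambda_i\}$. Since $Q$ is anchored at $\lambda_i$, we have $\operatorname{lev}(x)>i$, so by \eqref{eq:twins} these are two distinct vertices of $H$ with the same color. The vertex $z$ has the same color as $\iota_s(\lambda_j)\in V(H)$. Hence no color appears exactly once on $H$. The set of colors on $H$ is $\psi(Q)$, and $|\psi(Q)|\le|Q|-1\le p$ because $\psi(\lambda_i)=\psi(\lambda_j)$. So $\varphi$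 is not $p$-centered.
\end{proof}

\begin{remark}\label{rem:anchor}
Small diameter of $\Gamma$ cannot replace anchoring, because a vertex of level at most $i$ has only one copy in $H$ and may have a color of its own. Let $\Gamma$ be the star with center $\lambda_1$ and leaves $\lambda_2,\dots,\lambda_m$. Any two marked vertices lie in a connected set of size at most $3$. But $\Gamma^{(n)}$ is a disjoint union of stars, and giving the centers one color and the leaves another shows that $\chi_p(\Gamma^{(n)})=2$ for all $p$.
\end{remark}

\subsection{Anchored paths}

The vertex $\lambda_m$ has the largest level, so it may belong to a set anchored at any $\lambda_i$. This makes it a convenient hub: it is enough to join $\lambda_m$ to every other marked vertex by a short anchored path. The same paths give the bound on weak coloring numbers.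

\begin{proposition}\label{prop:paths}
Let $\Gamma$ be a template with $m$ levels and let $r\ge1$. Suppose that for every $i<m$ there is a path $P_i$ in $\Gamma$ between $\lambda_m$ and $\lambda_i$ with at most $r$ edges whose vertex set is anchored at $\lambda_i$.
\begin{enumerate}
\item[(a)] If $n>(m-1)^{|V(\Gamma)|}$, then $\chi_p(\Gamma^{(n)})\ge m$ for all $p\ge2r$.
\item[(b)] If $n\ge m$, then $\operatorname{wcol}_r(\Gamma^{(n)})\ge m$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $P_m$ be the one-vertex path $\lambda_m$, and for $i<j$ put $Q_{ij}=V(P_i)\cup V(P_j)$. Both paths contain $\lambda_m$, so $Q_{ij}$ induces a connected subgraph and $|Q_{ij}|\le2r+1\le p+1$. The vertices of $P_j$ have level at least $j>i$, so $Q_{ij}$ is anchored at $\lambda_i$. Proposition~\ref{prop:twin} applies.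

(b) Suppose that some order $\sigma$ satisfies $|\operatorname{WReach}_r[v]|\le m-1$ for all vertices $v$. We build a branch $s$ from the root down so that each vertex $\iota_s(\lambda_i)$ is the minimum of $\iota_s(P_i)$. When the letter $s_{i+1}$ is chosen, the rest of the branch is not yet known, so the choice has to be safe for all continuations.

Choose $s_1$ arbitrarily. Given $s|i$ with $1\le i<m$, let $z=(s|i,\lambda_i)$, and for $c\in[n]$ let $V_c$ be the set of vertices that lie at nodes with prefix $(s|i)c$. The sets $V_c$ are pairwise disjoint and do not contain $z$. Call $c$ \emph{bad} if some path with at most $r$ edges that starts at $z$ and has all other vertices in $V_c$ contains a vertex $\sigma$-smaller than $z$. For bad $c$, let $u_c\in V_c$ be the first such vertex on such a path. The vertices before $u_c$ are not smaller than $z$, so $u_c$ is the minimum of the initial segment ending at it, and $u_c\in\operatorname{WReach}_r[z]$. The vertices $u_c$ are distinct from each other and from $z\in\operatorname{WReach}_r[z]$, so at most $m-2<n$ letters are bad. Let $s_{i+1}$ be a letter that is not bad.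

Now let $i<m$. The path $\iota_s(P_i)$, read from $\iota_s(\lambda_i)$, has at most $r$ edges, and by anchoring all its other vertices lie at nodes with prefix $s|(i+1)$. Since $s_{i+1}$ was not bad, $\iota_s(\lambda_i)$ is the $\sigma$-minimum of this path, and so $\iota_s(\lambda_i)\in\operatorname{WReach}_r[\iota_s(\lambda_m)]$. Together with $\iota_s(\lambda_m)$ itself this gives $m$ vertices, a contradiction.
\end{proof}

\section{Forests}\label{sec:forests}

A graph is 1-degenerate if and only if it is a forest: a cycle has minimum degree $2$, and every non-empty forest has a vertex of degree at most $1$. To draw forests, and later the expansions, we encode the ancestor relation by nested intervals. A \emph{nested system} for a rooted forest assigns to every vertex $v$ an interval $I_v=[l_v,r_v]$ with $l_v<r_v$, such that the intervals of the roots are pairwise disjoint and the intervals of the children of any vertex $v$ are pairwise disjoint subsets of the open interval $(l_v,r_v)$. Such a system is chosen from the roots down.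

\begin{lemma}\label{lem:nested}
In a nested system, $l_v\in I_u$ if and only if $u=v$ or $u$ is an ancestor of $v$. The numbers $l_v$ are distinct, and distinct vertices of the same depth have disjoint intervals.
\end{lemma}

\begin{proof}
If $u=v$ or $u$ is an ancestor of $v$, then $l_v\in I_v\subseteq I_u$. If $u$ is a descendant of $v$, then $I_u\subseteq(l_v,r_v)$ and $l_v\notin I_u$. In the remaining case there are distinct vertices $u',v'$, both roots or both children of one vertex, with $I_u\subseteq I_{u'}$ and $I_v\subseteq I_{v'}$, so $I_u\cap I_v=\emptyset$. This case includes distinct vertices of the same depth. Finally, $l_u=l_v$ gives $l_v\in I_u$ and $l_u\in I_v$, which forces $u=v$.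
\end{proof}

\begin{proposition}\label{prop:forest}
Every forest is a string graph in every surface, and for every $p\ge1$ the maximum of $\chi_p$ over forests is $p+1$.
\end{proposition}

\begin{proof}
\emph{Representation.} Root every component and fix a nested system. Represent a vertex $v$ of depth $k$ by the arc that consists of the horizontal segment $I_v\times\{-k\}$ and, if $k\ge1$, the vertical segment $\{l_v\}\times[-k,-k+\frac32]$. By Lemma~\ref{lem:nested} the horizontal parts are pairwise disjoint, and so are the vertical parts. The vertical part of $v$ can meet horizontal parts only at heights $-k$ and $-k+1$, and only those of $v$ and its ancestors. So it meets exactly the horizontal parts of $v$ and of its parent. Thus two arcs intersect exactly when one vertex is the parent of the other. A point lies on at most one horizontal and one vertical part, hence on at most two arcs.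

\emph{Upper bound.} Color each vertex by its depth modulo $p+1$, and let $H$ be a connected subgraph with at most $p$ colors. It has a unique vertex $v$ of minimum depth, since the path in the forest between two distinct vertices of equal depth passes through a common ancestor of smaller depth. Depths of adjacent vertices differ by $1$, so the depths that occur in $H$ are consecutive integers. If there were $p+1$ of them, all $p+1$ colors would appear. So at most $p$ consecutive depths occur, they are distinct modulo $p+1$, and the color of $v$ appears only on $v$.

\emph{Lower bound.} Let $\Gamma$ be the path $\lambda_1\cdots\lambda_{p+1}$, a template with $m=p+1$ levels whose expansions are forests. The set $Q_{ij}=\{\lambda_i,\dots,\lambda_j\}$ is anchored at $\lambda_i$ and has at most $p+1$ elements. By Proposition~\ref{prop:twin}, $\chi_p(\Gamma^{(n)})\ge p+1$ for $n>p^{p+1}$.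
\end{proof}

\section{Lanes and columns: eight levels}\label{sec:eight}

By Proposition~\ref{prop:paths} we want a template with $m$ levels and anchored paths of length about $\log m$ whose expansions are 2-degenerate string graphs. This section explains how the template is found; the formal definitions follow in Section~\ref{sec:binary}.

Take a nested system for the forest of nodes and distinct integers $y_1,\dots,y_m$, the \emph{heights}. Represent the vertex $(s,\lambda_{|s|})$ by the \emph{lane} $I_s\times\{y_{|s|}\}$. By Lemma~\ref{lem:nested}, a vertical segment with $x$-coordinate $l_s$ can meet only the lanes of prefixes of $s$. This is exactly the adjacency rule of an expansion. It remains to choose the heights and the vertical segments.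

The first attempt is a single vertical segment at each branch that meets all $m$ lanes of the branch. The anchored paths then have two edges. But the segments at the $n$ children of a node of level $m-1$ all cross the same $m-1$ lanes, which gives a subgraph $K_{m-1,n}$ and destroys degeneracy. The repair is to cut the vertical segment into \emph{cells}, which start on the lane of level $m$ and cross one further lane each. We call such a stack of cells a \emph{column}. Now each cell has one predecessor and one further lane, which is what 2-degeneracy allows. But the farthest lane is at distance $m$ from $\lambda_m$, and Proposition~\ref{prop:paths} gives only $\chi_{2m}\ge m$, which is no better than forests.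

The way out is to give columns to other levels as well, and to organize them as a binary search. Figure~\ref{fig:eight} shows the result for $m=8$ along one branch. Write $\kappa_{j,k}$ for the $k$-th cell of the column of level $j$. Start at $\lambda_8$ with a target $i\in\{1,\dots,7\}$. The first cell $\kappa_{8,1}$ crosses the middle lane $\lambda_4$. If $i\le4$, step onto $\lambda_4$; for $i<4$ the search goes on in the column of level $4$, whose first cell crosses the middle lane $\lambda_2$ of $\{1,2,3\}$. If $i>4$, stepping onto $\lambda_4$ would violate anchoring, so we go up to $\kappa_{8,2}$, which crosses the middle lane $\lambda_6$ of $\{5,6,7\}$. Each halving costs at most two edges. The seven paths are the initial segments, ending at a lane, of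
\begin{gather*}
\lambda_8\,\kappa_{8,1}\,\lambda_4\,\kappa_{4,1}\,\lambda_2\,\kappa_{2,1}\,\lambda_1,\qquad
\lambda_8\,\kappa_{8,1}\,\lambda_4\,\kappa_{4,1}\,\kappa_{4,2}\,\lambda_3,\\
\lambda_8\,\kappa_{8,1}\,\kappa_{8,2}\,\lambda_6\,\kappa_{6,1}\,\lambda_5,\qquad
\lambda_8\,\kappa_{8,1}\,\kappa_{8,2}\,\kappa_{8,3}\,\lambda_7 .
\end{gather*}
Along each of them the level never increases, and it drops exactly when the path steps from a cell onto a lane, so all seven paths are anchored. The longest has $6$ edges, against $8$ for the single column. For $m=2^t$ the comparison is $2t$ against $2^t$, and $t=3$ is the first case in which these numbers differ.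

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=0.85cm]
\foreach \j/\y in {1/8,2/6,3/7,4/2,5/5,6/3,7/4,8/1}
  \draw[thick] (\j,\y) -- ({11.5-0.3*\j},\y) node[right] {$\lambda_{\j}$};
\foreach \x/\a/\b/\k in {8/1/2.5/1,8/2.5/3.5/2,8/3.5/4.5/3,4/2/6.5/1,4/6.5/7.5/2,6/3/5.5/1,2/6/8.5/1}
  {\draw[very thick,gray] (\x,\a) -- (\x,\b);
   \node[right,inner sep=2pt] at (\x,{\b-0.22}) {\scriptsize $\kappa_{\x,\k}$};}
\foreach \x/\y in {8/1,8/2.5,8/3.5,8/4.5,4/2,4/6.5,4/7.5,6/3,6/5.5,2/6,2/8.5}
  \fill (\x,\y) circle (1.5pt);
\end{tikzpicture}
\caption{The segments along one branch of the construction with eight levels and one cell per crossing. The horizontal segments are the lanes $\lambda_1,\dots,\lambda_8$; their projections to the $x$-axis are nested. The gray vertical columns stand on the left ends of $\lambda_2,\lambda_4,\lambda_6,\lambda_8$ and are cut at the dots into cells $\kappa_{j,k}$. A column of level $j$ passes to the left of all lanes of level greater than $j$.}\label{fig:eight}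
\end{figure}

The difficulty is to find heights that serve all columns at once. The column of level $8$ needs the lanes $\lambda_4,\lambda_6,\lambda_7$ directly above $\lambda_8$, in this order. The column of level $6$ must then pass the height of $\lambda_7$ on its way to $\lambda_5$, and the column of level $4$ must pass the heights of $\lambda_6,\lambda_7,\lambda_5$ on its way to $\lambda_2$. This does no harm, because a column of level $j$ sees only lanes of level at most $j$. The order $8,4,6,7,5,2,3,1$ from bottom to top satisfies all requirements: if we delete the entries greater than $6$, then $6$ is followed by $5$; if we delete those greater than $4$, then $4$ is followed by $2,3$; and if we delete those greater than $2$, then $2$ is followed by $1$.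

The intersection graph of the segments in Figure~\ref{fig:eight} is a tree, yet its expansion is not a forest, as it must not be by Proposition~\ref{prop:forest}. Two sibling nodes of level $4$ have their own copies of $\kappa_{4,1}$ and $\kappa_{4,2}$ and share the lanes $\lambda_2$ and $\lambda_3$, which gives a cycle of length $6$.

\section{The binary template}\label{sec:binary}

Fix integers $q,t\ge1$ and put $m=2^t$. To obtain large girth we use $q$ cells for each crossing in place of one. For a positive integer $j$ let $\nu(j)$ be the largest exponent with $2^{\nu(j)}\mid j$, and put
\[
\ell(j,r)=j-2^{\nu(j)-r}\qquad(1\le r\le\nu(j)).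
\]
Then $1\le\ell(j,1)<\dots<\ell(j,\nu(j))=j-1$. For instance, $\ell(8,r)=4,6,7$ for $r=1,2,3$, as in Figure~\ref{fig:eight}.

The template $\Gamma_{t,q}$ has vertices $\lambda_j$ and $\kappa_{j,k}$, both of level $j$, for $j\in[m]$ and $1\le k\le q\nu(j)$. Its edges are
\begin{equation}\label{eq:edges}
\lambda_j\kappa_{j,1},\qquad \kappa_{j,k}\kappa_{j,k+1},\qquad \kappa_{j,rq}\lambda_{\ell(j,r)}\quad(1\le r\le\nu(j)),
\end{equation}
whenever the vertices exist. Odd levels have no vertices $\kappa_{j,k}$.

The binary search is easiest to analyze backwards, from the target to $\lambda_m$: every lane $\lambda_i$ with $i<m$ is crossed by the column of level $i+2^{\nu(i)}$, and $\nu$ measures the progress.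

\begin{lemma}\label{lem:short}
For every $i<m$ there is a path $P_i$ in $\Gamma_{t,q}$ between $\lambda_i$ and $\lambda_m$ with at most $(q+1)t$ edges whose vertex set is anchored at $\lambda_i$.
\end{lemma}

\begin{proof}
For $i<m$ let $i^+=i+2^{\nu(i)}$. Since $i<2^t$, we have $\nu(i)<t$, so $i$ and $m$ are both multiples of $2^{\nu(i)}$, and $i^+\le m$. Since $i/2^{\nu(i)}$ is odd, $i^+/2^{\nu(i)}$ is even, so $r=\nu(i^+)-\nu(i)$ satisfies $1\le r\le\nu(i^+)$. Moreover $\ell(i^+,r)=i^+-2^{\nu(i)}=i$. Hence
\[
\lambda_i,\ \kappa_{i^+,rq},\ \kappa_{i^+,rq-1},\ \dots,\ \kappa_{i^+,1},\ \lambda_{i^+}
\]
is a path with $rq+1\le(q+1)\bigl(\nu(i^+)-\nu(i)\bigr)$ edges, and all its vertices after the first have level $i^+$.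

Put $i_0=i$ and $i_{h+1}=i_h^+$ as long as $i_h<m$. The sequence is strictly increasing and bounded by $m$, so it ends at $m$. Concatenate the paths from $\lambda_{i_h}$ to $\lambda_{i_{h+1}}$. The new vertices of successive pieces have increasing levels $i_1<i_2<\cdots$, all greater than $i$, so the result is a path whose vertex set is anchored at $\lambda_i$. The bounds on the lengths telescope to $(q+1)(\nu(m)-\nu(i))\le(q+1)t$.
\end{proof}

Next we define the heights. For an integer $c\ge1$ with $\nu(c)=a$, define a list $\Lambda(c)$ by induction on $a$. If $a=0$, then $\Lambda(c)$ has the single entry $c$. If $a\ge1$, then $\nu(c\pm2^{a-1})=a-1$, and $\Lambda(c)$ is the concatenation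
\[
\Lambda(c)=c,\ \Lambda(c+2^{a-1}),\ \Lambda(c-2^{a-1}).
\]
By induction on $a$, the list $\Lambda(c)$ contains each integer of the open interval $(c-2^a,c+2^a)$ exactly once: for $a\ge1$ the second block covers $(c,c+2^a)$ and the third covers $(c-2^a,c)$. In words, the middle element comes first, then the larger half, then the smaller half. Also by induction on $a$, for every entry $c'$ of $\Lambda(c)$ the list $\Lambda(c')$ occurs in $\Lambda(c)$ as a block of consecutive entries. The \emph{height list} is $m,\Lambda(m/2)$. It contains each element of $[m]$ exactly once, and the \emph{height} $y_j$ is the position of $j$ in it. For $t=3$ the height list is $8,4,6,7,5,2,3,1$.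

\begin{lemma}\label{lem:heights}
Let $j\in[m]$ be even and $a=\nu(j)$. Then $y_j<y_{\ell(j,1)}<\dots<y_{\ell(j,a)}=y_{j-1}$, and every $i\le j$ with $y_j\le y_i\le y_{j-1}$ belongs to $\{j,\ell(j,1),\dots,\ell(j,a)\}$.
\end{lemma}

\begin{proof}
Delete from the height list all entries greater than $j$. The lemma says that in the remaining list $j$ is immediately followed by $j-2^{a-1},j-2^{a-2},\dots,j-1$.

First, $j$ is immediately followed by the block $\Lambda(j-2^{a-1})$, whose entries lie in $(j-2^a,j)$ and are not deleted. For $j=m$ this is the definition of the height list. For $j<m$ the height list contains the block $\Lambda(j)=j,\Lambda(j+2^{a-1}),\Lambda(j-2^{a-1})$, and all entries of the middle part exceed $j$ and are deleted.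

Second, for $0\le k<a$ the list $\Lambda(j-2^k)$ begins with $j-2^k,j-2^{k-1},\dots,j-1$. We have $\nu(j-2^k)=k$. For $k=0$ the list is the single entry $j-1$. For $k\ge1$ it begins with $j-2^k$ followed by $\Lambda(j-2^k+2^{k-1})=\Lambda(j-2^{k-1})$, and the claim follows by induction on $k$. The case $k=a-1$ completes the proof.
\end{proof}

\section{The expansion as a segment graph}\label{sec:segments}

Fix also $n\ge1$ and let $G=\Gamma_{t,q}^{(n)}$. For a node $s$ of level $j$ write $L_s=(s,\lambda_j)$ and $C_{s,k}=(s,\kappa_{j,k})$. We call $L_s$ a \emph{lane}, $C_{s,k}$ a \emph{cell}, and the set of cells at $s$ the \emph{column} at $s$. By \eqref{eq:edges}, the edges of $G$ are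
\begin{equation}\label{eq:Gedges}
L_sC_{s,1},\qquad C_{s,k}C_{s,k+1},\qquad C_{s,rq}L_{s|\ell(j,r)}\quad(j=|s|,\ 1\le r\le\nu(j)).
\end{equation}
In particular the lanes form an independent set, deleting them leaves the columns as pairwise non-adjacent paths, and each lane has at most one neighbor in each column.

\begin{lemma}\label{lem:segments}
$G$ is the intersection graph of finitely many horizontal and vertical segments in the plane, with no three through a point and any two sharing at most one point.
\end{lemma}

\begin{proof}
Fix a nested system $I_s=[l_s,r_s]$ for the forest of nodes, and represent $L_s$ by $I_s\times\{y_{|s|}\}$.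

For even $j\in[m]$ put $u_0=y_j$ and $u_r=y_{\ell(j,r)}+\frac12$ for $1\le r\le\nu(j)$. The heights are integers, so Lemma~\ref{lem:heights} gives $u_{r-1}<y_{\ell(j,r)}<u_r$. Cut each $[u_{r-1},u_r]$ into $q$ nondegenerate closed intervals so that $y_{\ell(j,r)}$ is an interior point of the top one. Number all these intervals $J_{j,1},\dots,J_{j,q\nu(j)}$ from bottom to top; their union is $[y_j,y_{j-1}+\frac12]$. For a node $s$ of level $j$, represent $C_{s,k}$ by $\{l_s\}\times J_{j,k}$. We claim that for $i\le j$,
\begin{equation}\label{eq:hit}
y_i\in J_{j,k}\iff (i,k)=(j,1)\ \text{ or }\ (i,k)=(\ell(j,r),rq)\text{ for some }r .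
\end{equation}
If $y_i\in J_{j,k}$, then $y_j\le y_i\le y_{j-1}$ because $y_i$ is an integer, so $i=j$ or $i=\ell(j,r)$ for some $r$ by Lemma~\ref{lem:heights}. The point $y_j$ is the bottom of the union and lies only in $J_{j,1}$, and $y_{\ell(j,r)}$ is interior to $J_{j,rq}$ and lies only there. This proves \eqref{eq:hit}.

We compare intersections with \eqref{eq:Gedges}. Two lanes are disjoint: on different levels they have different heights, and on the same level their intervals are disjoint by Lemma~\ref{lem:nested}. Cells at different nodes have different $x$-coordinates and are disjoint. Two cells at the same node meet if and only if they are consecutive, and then in a common endpoint. A cell $C_{s,k}$ with $|s|=j$ meets a lane $L_{s'}$ with $|s'|=i$ if and only if $l_s\in I_{s'}$ and $y_i\in J_{j,k}$. By Lemma~\ref{lem:nested} the first condition says that $s'=s|i$ with $i\le j$, and then \eqref{eq:hit} says that the second condition holds exactly for the pairs listed in \eqref{eq:Gedges}. A vertical and a horizontal segment share at most one point. Finally, three segments through one point would be represented by a triangle in $G$ with at most one lane, hence with at least two cells, all in one column. A column is an induced path, so the triangle consists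 of two cells and a lane, and a lane has at most one neighbor in a column. So no point lies on three segments.
\end{proof}

\begin{remark}\label{rem:touch}
The definition of a string graph asks only that adjacent strings intersect. In the representation above, $C_{s,rq}$ crosses $L_{s|\ell(j,r)}$ at an interior point of both, while the other adjacent pairs touch at a common endpoint that lies on no third segment. If crossings are preferred, choose disjoint small discs around the touching points, each meeting only the two segments involved, and inside each disc reroute and prolong the two ends so that they cross. The resulting strings have the same intersection graph.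
\end{remark}

\begin{lemma}\label{lem:sparse}
$G$ is 2-degenerate and has girth at least $2(q+1)$.
\end{lemma}

\begin{proof}
Order the nodes by non-decreasing level, and at each node $s$ list the vertices as $L_s,C_{s,1},C_{s,2},\dots$. By \eqref{eq:Gedges} the neighbors of $L_s$ are $C_{s,1}$ and cells at nodes of larger level, so a lane has no earlier neighbor. The earlier neighbors of $C_{s,k}$ are its predecessor ($L_s$ if $k=1$ and $C_{s,k-1}$ otherwise) and, if $q\mid k$, one lane of smaller level. So every vertex has at most two earlier neighbors.

Let $Z$ be a cycle in $G$. The columns are paths, so $Z$ contains a lane. If it contained only one lane, the rest of $Z$ would be a subpath of a column whose two distinct ends are adjacent to that lane, which is impossible. So $Z$ contains at least two lanes. Deleting the lanes from $Z$ leaves at least two subpaths of columns, each of which is non-empty, because lanes are independent, and joins two distinct lanes. Consider such a subpath in the column at $s$. If one of the two lanes is $L_s$, the subpath is $C_{s,1},\dots,C_{s,rq}$ for some $r\ge1$ and has at least $q$ vertices. Otherwise its ends are $C_{s,rq}$ and $C_{s,r'q}$ with $r\ne r'$, and it has at least $q+1$ vertices. Hence $|Z|\ge2+2q$.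
\end{proof}

The cells $C_{s,rq}$ are the only vertices with two earlier neighbors. They are the points at which the binary search decides between going up the column and stepping onto a lane, and this is where $d\ge2$ is used. The parameter $q$ lengthens cycles and search paths by the same factor and plays no other role.

\begin{proof}[Proof of Theorem~\ref{thm:strong}]
Let $m=2^t$, $M=|V(\Gamma_{t,q})|$ and $n=(m-1)^M+1$, so that $n\ge m$. Take $G=\Gamma_{t,q}^{(n)}$. Item (i) is Lemma~\ref{lem:segments}, and items (ii) and (iii) are Lemma~\ref{lem:sparse}. By Lemma~\ref{lem:short}, the hypothesis of Proposition~\ref{prop:paths} holds with $r=(q+1)t$. Its parts (a) and (b) give items (iv) and (v).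
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
For $p<4$ the bound is $1$, and $G=K_1$ attains it. For $p\ge4$ apply Theorem~\ref{thm:strong} with $q=1$ and $t=\lfloor p/4\rfloor$, so that $p\ge4t=2(q+1)t$ and $\chi_p(G)\ge2^t$. The segments lie in a bounded region of the plane, so $G$ is a string graph in $\Sigma$, and a 2-degenerate graph is $d$-degenerate for every $d\ge2$. No polynomial $f$ satisfies $2^{\lfloor p/4\rfloor}\le f(p)$ for all $p$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:forests}]
By Proposition~\ref{prop:forest}, the 1-degenerate string graphs in $\Sigma$ are exactly the forests, and the maximum of $\chi_p$ over them is $p+1$. So $f(p)=p+1$ works for $d=1$, and Theorem~\ref{thm:main} excludes every $d\ge2$.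
\end{proof}

\begin{thebibliography}{1}

\bibitem{Karol}
Nikolai Karol, \emph{String Graphs: Product Structure and Localised Representations}, arXiv:2511.15156 (2025).

\end{thebibliography}
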